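# Area and the product of lengths in a mod 2 homology basis of a surface

## 1. A Riemannian torus: the product of two lengths is at most four times the area

Take a closed surface of given area with a complicated topology. How short can we choose closed curves that together generate its homology? A single curve may be forced to be long, so we ask about the *product* of the lengths. We start with the torus, where a short argument works, and then ask what changes when there are more classes.

**Conventions.** All manifolds are closed and connected, and surfaces need not be orientable. Curves are piecewise smooth, $\log$ is natural, and all homology has coefficients in $\mathbb Z_2$. For a Riemannian surface $S$ we write $A=\operatorname{area}(S)$, $\ell(\gamma)$ for the length of a curve, $H_1=H_1(S;\mathbb Z_2)$ and $b=\dim H_1$.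

Closed curves $\gamma_1,\dots,\gamma_b$ *induce a $\mathbb Z_2$-homology basis* if their classes form a basis of $H_1$. We write $x\cdot y$ for the mod 2 intersection form on $H_1$: represent $x,y$ by transverse cycles and count intersection points mod 2. By Poincaré duality it is nondegenerate, orientable or not, so $\dim V^\perp=b-\dim V$ for every subspace $V$. In the orientable case $x\cdot x=0$ for all $x$. This fails in general: on the projective plane a line meets a nearby line once, so $x\cdot x=1$ for its class $x$.

**Definition (greedy basis).** For $i=1,\dots,b$ let $E_{i-1}=\operatorname{span}([\gamma_1],\dots,[\gamma_{i-1}])$, so $E_0=0$. Let $\gamma_i$ be a shortest closed curve whose class is not in $E_{i-1}$, and put $\lambda_i=\ell(\gamma_i)$.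

Such a curve exists. Take a minimizing sequence, parametrized proportionally to arclength. By Arzelà–Ascoli a subsequence converges uniformly. Uniformly close curves are homotopic, so the limit still has class outside $E_{i-1}$, and length is lower semicontinuous. The limit is shortest in its free homotopy class, hence it is a closed geodesic. The classes $[\gamma_i]$ form a basis of $H_1$, and $0<\lambda_1\le\dots\le\lambda_b$. By the choice of $\gamma_i$,

$$\text{every closed curve of length }<\lambda_i\text{ has class in }E_{i-1}.\tag{1}$$

**Example.** Let $0<\varepsilon<1$ and $S=\mathbb R^2/(\varepsilon\mathbb Z\times\varepsilon^{-1}\mathbb Z)$, so $A=1$ and $b=2$. The shortest curve that is nonzero mod 2 is horizontal, and $\lambda_1=\varepsilon$. A class outside $E_1$ has odd vertical coordinate, so $\lambda_2=\varepsilon^{-1}$. Thus $\lambda_2$ alone is not bounded in terms of the area, but $\lambda_1\lambda_2=A$. A long curve has to be balanced against a short one.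

**Proposition 1.** On every Riemannian torus, $\lambda_1\lambda_2\le4A$.

The plan is to look at the curves at distance $s$ from $\gamma_1$, for $s<\lambda_2/4$. We show that together they still carry the class $[\gamma_1]$, so their total length is at least $\lambda_1$, and then integrate over $s$. We need five lemmas, stated in the generality used later.

For $t>0$ let $V_t\subset H_1$ be the span of the classes of closed curves of length $<t$. In these terms (1) says $V_{\lambda_i}\subset E_{i-1}$.

**Lemma 1.** For two points of $\gamma_i$, their distance in $S$ equals the length of the shorter of the two arcs of $\gamma_i$ between them. In particular $\gamma_i$ is a simple closed curve. If $\gamma_i$ is parametrized by arclength on $[0,\lambda_i]$, then the half-arcs $\gamma_i([0,\lambda_i/2])$ and $\gamma_i([\lambda_i/2,\lambda_i])$ are embedded, and the distance in $S$ between two points of one of them is the length of the subarc between them.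

*Proof.* Let $p,q$ correspond to two different parameters, cutting $\gamma_i$ into arcs $a_1,a_2$ with $\ell(a_1)\le\lambda_i/2\le\ell(a_2)$. Suppose a path $c$ from $p$ to $q$ has $\ell(c)<\ell(a_1)$. Then $\ell(a_1\cup c)<2\ell(a_1)\le\lambda_i$ and $\ell(c\cup a_2)<\ell(a_1)+\ell(a_2)=\lambda_i$. By (1) both closed curves have class in $E_{i-1}$. Their sum is $[\gamma_i]$, since $c$ cancels mod 2, and $[\gamma_i]\notin E_{i-1}$. This is a contradiction, so the distance is $\ell(a_1)$. It is positive, so different parameters (up to closing up) give different points. For two points of one half-arc the subarc between them has length $\le\lambda_i/2$, so it is the shorter arc. $\square$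

**Lemma 2.** Let $Y$ be a half-arc of some $\gamma_i$, or $\gamma_i$ itself. Every closed curve in $\{x:d(x,Y)<t/4\}$ has class in $V_t$ if $Y$ is a half-arc, and in $V_t+\operatorname{span}([\gamma_i])$ if $Y=\gamma_i$.

*Proof.* We chop the curve into short loops. By compactness the curve lies in $\{d(\cdot,Y)<r\}$ for some $r<t/4$. Choose $\delta>0$ with $4r+2\delta<t$. Subdivide the curve cyclically by points $x_k$ into arcs of length $<\delta$. For each $k$ choose $y_k\in Y$ with $d(x_k,y_k)<r$, and fix one path of length $<r$ from $x_k$ to $y_k$. Then $d(y_k,y_{k+1})<2r+\delta$, so by Lemma 1 some arc of $Y$ from $y_k$ to $y_{k+1}$ has length $<2r+\delta$. The loop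
$$x_k\to x_{k+1}\to y_{k+1}\to y_k\to x_k$$
(along the curve, the fixed path, the arc of $Y$, the fixed path) has length $<\delta+r+(2r+\delta)+r=4r+2\delta<t$, so its class is in $V_t$. In the sum of all these loops each fixed path appears twice, so the sum is homologous to the given curve plus a closed path inside $Y$. If $Y$ is a half-arc, that path is null-homotopic. If $Y=\gamma_i$, which is a circle by Lemma 1, its class is $0$ or $[\gamma_i]$. $\square$

**Lemma 3 (duality).** Let $Z\subset S$ be a subcomplex of dimension $\le1$ of a triangulation of $S$. If $a\in H_1$ is orthogonal to the image of $H_1(S\setminus Z)\to H_1$, then $a$ lies in the image of $H_1(Z)\to H_1$.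

*Example.* Let $Z$ be a nonseparating simple closed curve on a torus. Its complement is an annulus carrying only the class $[Z]$, whose orthogonal is $\operatorname{span}([Z])$, and that is the image of $H_1(Z)$. Let $Z$ be a line in the projective plane. Its complement is a disc, everything is orthogonal to $0$, and $Z$ carries all of $H_1$.

*Proof.* We push a cycle representing $a$ off all edges outside $Z$. Represent $a$ by a simplicial cycle $z=\sum z_e e$. Consider the dual graph whose vertices are the 2-simplices, two being adjacent when they share an edge $e\not\subset Z$. A closed path in it gives a closed curve in $S$ running through open triangles and crossing open edges $e\not\subset Z$, avoiding vertices. It lies in $S\setminus Z$, because $Z$ is a subcomplex of dimension $\le1$. Its intersection number with $a$ is the sum of $z_e$ over its crossings (the pairing of a simplicial cycle with a dual cycle), and by hypothesis this is $0$.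

So the sum of $z_e$ along a path in the dual graph depends only on its endpoints. Choosing a base triangle in each component of the dual graph, we get a function $u:\{\text{2-simplices}\}\to\mathbb Z_2$ with $u(\sigma)+u(\sigma')=z_e$ whenever $\sigma,\sigma'$ share an edge $e\not\subset Z$. The cycle $z+\partial\sum_\sigma u(\sigma)\sigma$ has class $a$. Every edge lies in exactly two triangles, so its coefficient on $e\not\subset Z$ is $z_e+u(\sigma)+u(\sigma')=0$. Hence it is supported in $Z$. $\square$

**Lemma 4 (smoothing).** Let $f:S\to\mathbb R$ be 1-Lipschitz and $\eta>0$. There is a smooth $g$ with $|g-f|\le\eta/2$ and $|\nabla g|\le1+\eta$.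

*Proof.* Let $\varepsilon>0$. Cover $S$ by finitely many charts onto Euclidean balls in which the Riemannian norm of vectors is within a factor $(1+\varepsilon)^{\pm1}$ of the Euclidean norm, and let $(u_\alpha)$ be a subordinate smooth partition of unity. A straight segment in the ball has Riemannian length at most $(1+\varepsilon)$ times its Euclidean length, so in the chart $f$ is $(1+\varepsilon)$-Lipschitz for the Euclidean metric. Mollification gives, near $\operatorname{supp}u_\alpha$, a smooth $f_\alpha$ with $|f_\alpha-f|\le\varepsilon'$ and Euclidean gradient at most $1+\varepsilon$, hence Riemannian gradient at most $(1+\varepsilon)^2$. Put $g=\sum u_\alpha f_\alpha$. Then $|g-f|\le\varepsilon'$. Since $\sum\nabla u_\alpha=0$,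
$$\nabla g=\sum u_\alpha\nabla f_\alpha+\sum(f_\alpha-f)\nabla u_\alpha,\qquad|\nabla g|\le(1+\varepsilon)^2+\varepsilon'\max\sum|\nabla u_\alpha|.$$
Choose $\varepsilon$ small, which fixes the $u_\alpha$, and then $\varepsilon'$ small. $\square$

**Lemma 5 (triangulation).** Let $G\subset S$ be a union of finitely many smooth simple closed curves, any two of which are disjoint or meet transversally in finitely many points. Then $S$ has a triangulation in which $G$ is a subcomplex, all intersection points are vertices, and the edges in $G$ are smooth arcs.

*Proof.* If $G=\varnothing$, this is the triangulability of surfaces. In general, let $v$ be an intersection point. The curves through $v$ have distinct tangent lines there. So in polar coordinates of a chart they form, near $v$, finitely many disjoint branches $\theta=\theta_k(r)$, each crossing every small circle about $v$ once, transversally. Hence a small closed disc $D_v$ can be triangulated as a cone from $v$ over a subdivision of $\partial D_v$, with the branches among its radial edges. Take the $D_v$ disjoint.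

In $S'=S\setminus\bigcup_v\operatorname{int}D_v$ the set $G\cap S'$ is a neatly embedded compact 1-manifold (circles, and arcs ending transversally on $\partial S'$). Cutting $S'$ along it gives a compact surface, each component of which has boundary. Such a surface has a triangulation extending any given subdivision of its boundary circles into at least 3 edges: triangulate the surface minus an open collar, then triangulate the collar annuli. Choose subdivisions of the arcs and circles of $G\cap S'$ and of the circles $\partial D_v$ that agree wherever pieces are glued and give every boundary circle at least 3 edges, and refine the cones accordingly. The pieces fit together to a decomposition of $S$ into triangles, and barycentric subdivisions make it simplicial. Edges in $G$ are only cut into smaller smooth arcs. $\square$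

We also recall the **coarea formula**: for smooth $f:S\to\mathbb R$ and a Borel set $B$,
$$\int_B|\nabla f|\,dA=\int_{\mathbb R}\ell(\{f=s\}\cap B)\,ds,$$
the integrand on the right being measurable in $s$.

*Proof of Proposition 1.* Fix a small $\eta>0$. By Lemma 4 choose a smooth $f$ with $|f-d(\cdot,\gamma_1)|\le\eta$ and $|\nabla f|\le1+\eta$. Let $s\in(\eta,\lambda_2/4-\eta)$ be a regular value, as almost every $s$ is by Sard's theorem. Then $\Lambda=\{f=s\}$ is a finite disjoint union of smooth circles, a subcomplex by Lemma 5. A closed curve in $S\setminus\Lambda$ lies in $\{f<s\}$ or in $\{f>s\}$.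

**Step 1: curves near $\gamma_1$.** We have $\{f<s\}\subset\{d(\cdot,\gamma_1)<\lambda_2/4\}$. By Lemma 2 with $t=\lambda_2$, closed curves there have class in $V_{\lambda_2}+E_1=E_1$.

**Step 2: curves away from $\gamma_1$.** On $\gamma_1$ we have $f\le\eta<s$. So closed curves in $\{f>s\}$ are disjoint from $\gamma_1$ and have class in $E_1^\perp$. The torus is orientable, so $E_1\subset E_1^\perp$, and both have dimension $1$. Hence $E_1^\perp=E_1$.

**Step 3: the level set carries $[\gamma_1]$.** By Steps 1 and 2 the image of $H_1(S\setminus\Lambda)$ lies in $E_1$, so $[\gamma_1]\in E_1^\perp$ is orthogonal to it. By Lemma 3, $[\gamma_1]$ is a sum of classes of components of $\Lambda$. Some component has nonzero class, so $\ell(\Lambda)\ge\lambda_1$ by (1).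

**Step 4: integrate.** By the coarea formula $(1+\eta)A\ge\int_\eta^{\lambda_2/4-\eta}\ell(\{f=s\})\,ds\ge\lambda_1(\lambda_2/4-2\eta)$. Let $\eta\to0$. $\square$

## 2. Surfaces with $b$ classes: the statement, and three obstacles

Balacheff, Karam and Parlier ("Minimal length product over homology bases of manifolds", arXiv:1810.08058, 2018) posed the following.

**Conjecture.** There is a constant $c>0$ such that every Riemannian surface $S$ of first $\mathbb Z_2$-Betti number $b>0$ has a $\mathbb Z_2$-homology basis induced by closed geodesics $\gamma_1,\dots,\gamma_b$ with
$$\prod_{i=1}^{b}\ell(\gamma_i)\le(c\,\log b)^{b}\cdot\left(\frac{\operatorname{area}(S)}{b}\right)^{b/2}.$$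

For $b=1$ the right-hand side vanishes, which is plainly not intended, so we take $b\ge2$. The conjecture is true, and the greedy basis satisfies it with $c=50$. Here is what we shall prove.

**Theorem A.** For every closed connected Riemannian surface with $b\ge1$ and every $1\le m\le b$,
$$\prod_{k=1}^m\lambda_k\lambda_{b+1-k}\le\Big(128e\,\log(2m)\,(1+\log 2b)\,\frac{A}{m}\Big)^m .$$

**Corollary B (the conjecture, with $c=50$).** For $b\ge2$, the greedy basis satisfies $\displaystyle\prod_{i=1}^b\ell(\gamma_i)\le(50\log b)^b\,(A/b)^{b/2}$.

*Proof of B from A.* Take $m=b$. The left side of Theorem A is $(\prod\lambda_i)^2$. For $b\ge2$ we have $2b\le b^2$, so $\log 2b\le2\log b$, and $\frac{1+\log2b}{\log b}=1+\frac{1+\log2}{\log b}\le1+\frac{1+\log 2}{\log 2}\le3.5$. Hence $(\prod\lambda_i)^2\le(896e\,\log^2b\cdot A/b)^b$, and $\sqrt{896e}<50$. $\square$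

As on the torus, Theorem A pairs short curves with long ones. What breaks in the torus argument?

**The complement.** Step 2 used $E_1^\perp=E_1$. For larger $b$, the part of $S$ away from one curve carries many classes. We should cut around *all* the $\gamma_i$: a closed curve disjoint from every $\gamma_i$ is orthogonal to a basis, hence null-homologous. But at scale $t\leq \lambda_i$ a neighborhood of $\gamma_i$ contains $\gamma_i$ itself, whose class is not in $V_t$. The remedy is in Lemma 2: use the $2b$ *half-arcs*. Their $t/4$-neighborhoods carry only classes in $V_t$, for every $t$.

**The count.** Suppose we cut at scale $t$ along a level set around each of the $2b$ half-arcs, at a level of order $t$. Averaging over the level, the coarea formula bounds each level set by a constant times $A/t$, so the total by a constant times $bA/t$. The factor $b$ is real as far as this estimate can see, because the collars where the level sets live may overlap. On the rectangular torus of Section 1, the two half-arcs of $\gamma_1$ satisfy $d(x,\gamma_1)\le d(x,Y)\le d(x,\gamma_1)+\varepsilon/2$, so at scale $t$ near $\varepsilon^{-1}$, with $\varepsilon$ small, their collars nearly coincide. We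 shall replace $2b$ by $1+\log2b$ in Section 3.

**The scales.** The $\lambda_i$ may spread over arbitrarily many orders of magnitude, and each magnitude wants its own cuts. We shall see in Section 5 what goes wrong if each scale is treated separately.

## 3. Cutting around the half-arcs in random order

Put $N=2b$ and let $Y_{2i-1},Y_{2i}$ be the two half-arcs of $\gamma_i$.

**Dyadic scales.** For each $i$ let $t_i$ be the power of $2$ (with integer exponent, possibly negative) such that $t_i\le\lambda_i<2t_i$. Let $T=\{t_1,\dots,t_b\}$, so $\min T=t_1$. By (1), $V_{t_i}\subset E_{i-1}$, so
$$\dim V_{t_i}^\perp\ge b-i+1.\tag{2}$$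

Fix $0<\eta<\min(1,t_1/32)$.

**The functions $f_j$.** These are smooth substitutes for the distances to the half-arcs, in general position. By Lemma 4 choose smooth $g_j$ with $|g_j-d(\cdot,Y_j)|\le\eta/2$ and $|\nabla g_j|\le1+\eta$, and put $f_j=g_j+c_j$ with constants $|c_j|\le\eta/2$. For $i\ne j$ and $t,t'\in T$ we want $0$ to be a regular value of
$$\frac{f_i}t-\frac{f_j}{t'}=\Big(\frac{g_i}t-\frac{g_j}{t'}\Big)+\frac{c_i}t-\frac{c_j}{t'}.$$
For fixed $c_j$ this fails, by Sard, only for $c_i$ in a null set. By Fubini it fails only for a null set of $(c_1,\dots,c_N)$. There are finitely many conditions, so we can fix $(c_j)$ satisfying all of them. Thus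
$$|f_j-d(\cdot,Y_j)|\le\eta,\qquad|\nabla f_j|\le1+\eta,\tag{3}$$
and (case $t=t'$) each set $\{f_i=f_j\}$, $i\ne j$, is a smooth curve, hence of measure zero.

**Generic $\beta$.** The level at scale $t$ will be $\beta t$ with $\beta\in[\frac1{16},\frac18)$. Call $\beta$ *generic* if $\beta t$ is a regular value of each $f_j$ for all $t\in T$, and $\beta$ is a regular value of the restriction of $f_i/t$ to the smooth curve $\{f_i/t=f_j/t'\}$ for all $i\ne j$ and $t,t'\in T$. By Sard almost every $\beta$ is generic. For generic $\beta$ the sets
$$\Lambda_j^t=\{f_j=\beta t\}$$
are finite unions of disjoint smooth simple closed curves. For the same $j$ and different $t$ they are disjoint. For $i\ne j$, let $x\in\Lambda_i^t\cap\Lambda_j^{t'}$. Then $x$ lies on $\{f_i/t=f_j/t'\}$, the form $d(f_i/t-f_j/t')$ is nonzero at $x$, and $d(f_i/t)$ is nonzero on its kernel. So $d(f_i/t)$ and $d(f_j/t')$ are linearly independent at $x$. Hence the curves meet transversally, and by compactness in finitely many points. Lemma 5 applies to $G=\bigcup_{j,t}\Lambda_j^t$. Fix the resulting triangulation.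

**The cut sets.** We now choose which parts of the level sets to keep. Let $D_j^t=\{f_j<\beta t\}$. Let $\pi$ be a total order $\prec$ on $\{1,\dots,N\}$, and put
$$Z^t=\bigcup_j\Big(\Lambda_j^t\setminus\bigcup_{i\prec j}D_i^t\Big).$$
In words: carve out the regions $D_j^t$ one after another in the order $\prec$, and do not draw walls inside what has already been carved out. An open edge contained in $\Lambda_j^t$ contains no point of $\Lambda_i^t$ for $i\ne j$, since intersection points are vertices. So $f_i-\beta t$ has constant sign on it, and the edge lies inside $D_i^t$ or misses it. Since $Z^t$ is closed, it is a subcomplex of dimension $\le1$.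

**Lemma 6.** For each $t\in T$ the image of $H_1(S\setminus Z^t)\to H_1$ lies in $V_t$. Hence the image of $H_1(Z^{t_i})\to H_1$ contains $V_{t_i}^\perp$ and has dimension $\ge b-i+1$.

*Proof.* **Step 1: the pieces of the complement.** Let $x\notin Z^t$, and suppose some $f_j(x)\le\beta t$. Let $j$ be the $\prec$-first such index, so $f_i(x)>\beta t$ for $i\prec j$. If $f_j(x)=\beta t$, then $x\in\Lambda_j^t$ and $x\notin D_i^t$ for $i\prec j$, so $x\in Z^t$, which is excluded. Hence $f_j(x)<\beta t$. So $S\setminus Z^t$ is contained in the union of the open sets
$$P_j=\{f_j<\beta t,\ f_i>\beta t\ \text{ for all } i\prec j\},\qquad R=\{f_i>\beta t\ \text{ for all } i\}.$$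
They are pairwise disjoint: if $j\prec k$, then $f_j<\beta t$ on $P_j$ and $f_j>\beta t$ on $P_k$, and also on $R$. So a closed curve in $S\setminus Z^t$ lies in one of them.

**Step 2: curves in $P_j$.** By (3), $d(\cdot,Y_j)<\beta t+\eta<\frac t8+\frac t{32}<\frac t4$ on $P_j$. By Lemma 2 closed curves in $P_j$ have class in $V_t$.

**Step 3: curves in $R$.** On $Y_j$ we have $f_j\le\eta<t/32<\beta t$. So $R$ is disjoint from every $Y_j$, hence from every $\gamma_i=Y_{2i-1}\cup Y_{2i}$. A closed curve in $R$ has zero intersection number with the basis $[\gamma_1],\dots,[\gamma_b]$, so its class is $0$.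

**Step 4: duality.** Every element of $V_t^\perp$ is orthogonal to the image of $H_1(S\setminus Z^t)$, so by Lemma 3 it lies in the image of $H_1(Z^t)$. For $t=t_i$ use (2). $\square$

The first part holds for *every* order $\pi$ and generic $\beta$. We are free to choose them to make $Z^t$ short. For $x\in\Lambda_j^t\cap Z^t$ the values $f_i(x)$, $i\prec j$, are all at least $f_j(x)$. A fixed order does not help: where $f_1(x)>f_2(x)>\dots>f_N(x)$ and the order is $1\prec2\prec\dots\prec N$, this condition holds for every $j$, and $x$ may be charged $N$ times. For a *random* order this is unlikely.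

**Lemma 7.** One can choose $\pi$ and a generic $\beta$ with
$$\sum_{t\in T}t\,\ell(Z^t)\le16(1+\eta)(1+\log2b)\,A.$$

*Proof.* Choose $\pi$ uniformly among all orders and $\beta$ uniformly in $[\frac1{16},\frac18)$, independently.

**Step 1: remove the dependence on $\beta$ and $t$.** If $x\in\Lambda_j^t$, the condition $x\notin D_i^t$ means $f_i(x)\ge\beta t=f_j(x)$. So with the closed set $A_{j,\pi}=\{x:f_i(x)\ge f_j(x)\text{ for all }i\prec j\}$,
$$\sum_{t\in T}t\,\ell(Z^t)\le\Phi(\pi,\beta):=\sum_{t\in T}\sum_jt\,\ell(\{f_j=\beta t\}\cap A_{j,\pi}).$$

**Step 2: average over $\beta$.** The density of $\beta$ is $16$. The substitution $s=\beta t$ and the coarea formula give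
$$\mathbb E_\beta\,\ell(\{f_j=\beta t\}\cap A_{j,\pi})=\frac{16}t\int_{t/16}^{t/8}\ell(\{f_j=s\}\cap A_{j,\pi})\,ds=\frac{16}t\int_{A_{j,\pi}\cap\{t/16\le f_j<t/8\}}|\nabla f_j|\,dA.$$
The condition $t/16\le f_j(x)<t/8$ means $8f_j(x)<t\le16f_j(x)$. Therefore
$$\mathbb E\,\Phi\le16(1+\eta)\int_S\sum_j\#\{t\in T:8f_j(x)<t\le16f_j(x)\}\;\mathbb P_\pi(x\in A_{j,\pi})\,dA(x).$$

**Step 3: the scales cost nothing.** The elements of $T$ are powers of $2$, and the interval $(8f_j(x),16f_j(x)]$ contains at most one power of $2$ if $f_j(x)>0$ (and no positive number if $f_j(x)\le0$). So the cardinality is at most $1$.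

**Step 4: the number of arcs costs a logarithm.** For almost every $x$ the values $f_1(x),\dots,f_N(x)$ are distinct. If $f_j(x)$ is the $s$-th smallest, then $x\in A_{j,\pi}$ exactly when $j$ precedes the $s-1$ indices with smaller value, that is, when $j$ comes first among $s$ indices. This has probability $1/s$. So the integrand is at most $\sum_{s=1}^N\frac1s\le1+\log N=1+\log2b$ almost everywhere.

**Step 5: fix a choice.** Thus $\mathbb E\,\Phi\le16(1+\eta)(1+\log2b)A$. Since almost every $\beta$ is generic, some $\pi$ and some generic $\beta$ satisfy $\Phi(\pi,\beta)\le\mathbb E\,\Phi$. $\square$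

Fix such $\pi$ and $\beta$ from now on.

## 4. Short cycles in weighted graphs

We have graphs $Z^t$ on $S$ of controlled length carrying much homology. To produce short curves we need a purely combinatorial statement. Graphs are finite, and loops and multiple edges are allowed. A *simple cycle* is a subgraph homeomorphic to a circle, so a loop, or two parallel edges, counts. The group $H_1$ of a graph with $\mathbb Z_2$ coefficients is its cycle space: the *even* subgraphs (all degrees even, loops counted twice) under symmetric difference. Its dimension is the first Betti number $b_1$. Every nonempty even subgraph contains a simple cycle.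

*Example.* Two vertices joined by three edges of weight $1$: $b_1=2$, total weight $3$, and the shortest simple cycle has weight $2$. The lemma below gives the bound $4\log4\cdot\frac32\approx8.3$.

**Lemma 8.** A graph with positive edge weights, total weight $W$ and first Betti number $m\ge1$ contains a simple cycle of weight at most $4\log(2m)\,W/m$.

*Proof.* **Step 1: reduce to a connected graph with all degrees at least 3.** Let $m_j,W_j$ be the Betti numbers and weights of the components with $m_j\ge1$. Since $\sum m_j=m$ and $\sum W_j\le W$, some component has $W_j/m_j\le W/m$, and $\log(2m_j)\le\log(2m)$. So we may assume the graph is connected. If $m=1$, a simple cycle has weight $\le W\le4\log2\cdot W$.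

Let $m\ge2$. Repeatedly prune leaves and suppress vertices of degree $2$, adding weights. Simple cycles and their weights are unaffected. Since $m\ge2$ we arrive at a connected graph with minimum degree $\ge3$, with $V$ vertices and $V+m-1$ edges. Counting edge ends, $2(V+m-1)\ge3V$, so
$$V\le2(m-1),\qquad V+1\le2m.$$
Regard this graph as a compact metric graph $\Gamma$, with edge lengths equal to the weights, of total length at most $W$. Let $g$ be the minimal length of a simple cycle. Every nonempty even subgraph then has length $\ge g$. We must show $g\le4\log(2m)W/m$.

**Step 2: cut $\Gamma$ at few points.** We remove balls of radius less than $g/2$ around the vertices, choosing the radii so that the boundaries have few points. Process the vertices of $\Gamma$ one by one, maintaining a compact metric subgraph $\Gamma'\subset\Gamma$, initially $\Gamma$. If the current vertex $v$ is no longer in $\Gamma'$, skip it. Otherwise let $d'$ be the intrinsic distance of $\Gamma'$ (infinite between different components), $B(v,r)$ the open $d'$-ball, $L(r)$ its length, $n(r)$ the number of points of $\Gamma'$ with $d'(v,\cdot)=r$, and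
$$\varphi(r)=L(r)+\frac WV .$$
On edges, $d'(v,\cdot)$ is piecewise linear with slopes $\pm1$ (on the component of $v$). So $L$ is continuous, and for all but finitely many $r$ we have $L'(r)=n(r)$, and the points at distance $r$ are interior to edges of $\Gamma$ and of $\Gamma'$, with exactly one side in the ball. We claim that some such $r\in(0,g/2)$ satisfies
$$n(r)\le\frac2g\log(V+1)\,\varphi(r).\tag{4}$$
Otherwise $\varphi'/\varphi>\frac2g\log(V+1)$ for all but finitely many $r\in(0,g/2)$, and integrating gives $\log\frac{\varphi(g/2)}{\varphi(0)}>\log(V+1)$. But $\varphi(g/2)\le W+\frac WV=(V+1)\frac WV$ and $\varphi(0)=\frac WV$, a contradiction. Choose $r$ with (4), declare the $n(r)$ points at distance $r$ to be *cut points*, and replace $\Gamma'$ by $\Gamma'\setminus B(v,r)$.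

**Step 3: a removed ball contains no simple cycle of $\Gamma$.** Suppose $\zeta\subset B(v,r)$ is a simple cycle of $\Gamma$. By compactness it lies within $d'$-distance $r'<r<g/2$ of $v$. Take points on $\zeta$ so finely spaced that consecutive ones are joined along $\zeta$ by arcs of length $<g-2r'$, and join each to $v$ by a path of length $\le r'$. This writes $[\zeta]\in H_1(\Gamma)$ as a sum of classes of closed walks of length $<g$. The class of such a walk is an even subgraph, all of whose edges are fully traversed by the walk (an edge with an unvisited interior point has coefficient $0$). So this even subgraph has length $<g$ and is empty. Hence $[\zeta]=0$, which is absurd for a simple cycle in a graph.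

**Step 4: $\Gamma$ minus all cut points contains no simple cycle.** Suppose it contains $\zeta$. First suppose some removed ball meets $\zeta$, and let $B(v,r)$, removed from $\Gamma'$, be the first one. No earlier ball met $\zeta$, so $\zeta\subset\Gamma'$. Since $\zeta$ is connected and meets $B(v,r)$, it lies in the component of $v$, and $d'(v,\cdot)$ is finite and continuous on it. This function takes a value $<r$ on $\zeta$ and never the value $r$, because $\zeta$ avoids the cut points. So $\zeta\subset B(v,r)$, excluded by Step 3. If no removed ball meets $\zeta$, then $\zeta$ lies in the final $\Gamma'$. That set contains no vertex of $\Gamma$: each vertex was either already gone when processed or was removed with its own ball. But every simple cycle of $\Gamma$ contains a vertex, a contradiction.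

**Step 5: count.** Deleting a point interior to an edge lowers the Betti number by at most one. By Step 4 the Betti number drops from $m$ to $0$, so there are at least $m$ cut points. The removed balls are disjoint, so their lengths add up to at most $W$, and there are at most $V$ of them. Summing (4),
$$m\le\frac2g\log(V+1)\Big(W+V\cdot\frac WV\Big)=\frac4g\log(V+1)W\le\frac4g\log(2m)\,W.\qquad\square$$

## 5. One scale at a time, and the factor that is lost

**All $\lambda_i$ in one dyadic interval.** Suppose $T=\{t\}$. By Lemma 6 with $i=1$, $H_1(Z^t)\to H_1$ is onto. Whenever a nonzero cycle of $Z^t$ has trivial class, delete one of its edges $e$: any cycle through $e$ can be replaced by its sum with that cycle, so the map stays onto. At the end it is an isomorphism, and the graph has Betti number $b$. A simple cycle as in Lemma 8 has nonzero class, so $\lambda_1\le4\log(2b)\,\ell(Z^t)/b$. With Lemma 7 and $\lambda_1<2t$,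
$$\lambda_1^2<2t\lambda_1\le128(1+\eta)\log(2b)(1+\log2b)\,\frac Ab .$$
Since $\lambda_i<2t\le2\lambda_1$, the product of all the $\lambda_i$ is at most $(2\lambda_1)^b$, which is of the desired form. Had we used all of $\bigcup_j\Lambda_j^t$ in place of $Z^t$, the factor $1+\log2b$ would have been $2b$, and the division by $b$ would have been wasted.

**Many scales, treated separately.** Now let $T$ be arbitrary. Fix $i$ and apply the same reasoning to $Z^{t_i}$, which carries rank at least $r=b-i+1$. Delete edges until it has Betti number exactly $r$ and injects into $H_1$. Apply Lemma 8 repeatedly, each time deleting an edge of the cycle just found. The first $k\le r$ cycles have independent classes, because each contains an edge absent from the later ones, and lengths at most $4\log(2r)\ell(Z^{t_i})/(r-k+1)$. Among $k$ independent classes one is outside $E_{k-1}$, so (1) bounds $\lambda_k$ by that quantity. With Lemma 7 and $\lambda_i<2t_i$ we get, for $i+k\le b+1$,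
$$\lambda_k\lambda_i\le128(1+\eta)\log(2b)(1+\log2b)\,\frac{A}{b-i-k+2}.$$
To bound $(\prod\lambda_i)^2$ we multiply over $b$ pairs $(i,k(i))$, with $i\mapsto k(i)$ a bijection of $\{1,\dots,b\}$. The denominators are positive integers with sum $b(b+2)-b(b+1)=b$. There are $b$ of them, so each equals $1$. The factor $b^{-b}$ is lost completely, whatever the pairing.

The reason is visible: for each $t$ we used only $t\,\ell(Z^t)\le CA$, with $C=16(1+\eta)(1+\log 2b)$, whereas Lemma 7 bounds the *sum* $\sum_tt\,\ell(Z^t)$ by the same quantity. All scales share one budget. To exploit this, put all the $Z^t$ into one graph, weight an edge by length times scale, and select short cycles for this weight. A cycle of small weight will have to pay for its length, which is at least some $\lambda_k$, and also for its scale, which is comparable to some $\lambda_{b+1-k}$.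

## 6. One weighted graph for all scales: proof of Theorem A

Let $X=\bigcup_{t\in T}Z^t$, a finite graph (a subcomplex of the triangulation). For an edge $e$ of $X$ put
$$\tau(e)=\max\{t\in T:e\subset Z^t\},\qquad w(e)=\tau(e)\,\ell(e).$$
Each edge is counted in $\sum_tt\,\ell(Z^t)$ at least with $t=\tau(e)$, so by Lemma 7 the total weight satisfies
$$W\le\sum_{t\in T}t\,\ell(Z^t)\le16(1+\eta)(1+\log2b)A.\tag{5}$$
Let $X_t$ be the subgraph with all vertices of $X$ and the edges with $\tau(e)\ge t$. It contains every edge of $Z^t$, so Lemma 6 gives
$$\operatorname{rank}\big(H_1(X_{t_i})\to H_1\big)\ge b-i+1,\qquad1\le i\le b.\tag{6}$$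
We delete edges in three steps. "$X$" and "$X_t$" always refer to the current graph, and the total weight never exceeds the initial $W$.

**Step A: make $H_1(X)\to H_1$ injective without losing rank at any scale.** While there is a nonzero cycle $z\in H_1(X)$ with trivial class in $H_1$, delete an edge $e\in z$ with $\tau(e)$ minimal on $z$. For $t>\tau(e)$, $X_t$ is unchanged. For $t\le\tau(e)$ we have $z\subset X_t$ by minimality, and any cycle of $X_t$ through $e$ can be replaced by its sum with $z$, which avoids $e$ and has the same class. So the ranks in (6) are unchanged. The process stops, since the graph is finite. At the end $H_1(X)\to H_1$ is injective. Hence it is injective on each $H_1(X_t)\subset H_1(X)$ too, and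
$$b_1(X_{t_i})\ge b-i+1.$$
For $i=1$ we have $X_{t_1}=X$, because $t_1=\min T$. So $b_1(X)\ge b$, and injectivity gives $b_1(X)=b$.

**Step B: reduce the Betti number to $m$, keeping the large scales.** While $b_1(X)>m$, delete an edge $e$ with $\tau(e)$ minimal among all edges contained in cycles. This lowers $b_1(X)$ by one. Look at a scale $t$. If $e\notin X_t$, then $X_t$ is unchanged. If $e\in X_t$, then $t\le\tau(e)$, so by minimality every cycle of $X$ lies in $X_t$. Hence $b_1(X_t)=b_1(X)>m$ before the deletion, and $b_1(X_t)\ge m$ after it. So $b_1(X_t)$ never falls below the minimum of $m$ and its value after Step A. At the end $b_1(X)=m$. Taking $i=b-k+1$ we have, for $1\le k\le m$,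
$$b_1(X_{t_{b-k+1}})\ge\min(m,k)=k.\tag{7}$$
The map $H_1(X)\to H_1$ remains injective.

**Step C: extract $m$ cycles of small weight.** For $j=m,m-1,\dots,1$ the current graph has Betti number $j$. By Lemma 8, with weights $w$, choose a simple cycle $z_j$ with
$$w(z_j)\le\frac{4\log(2j)\,W}{j}.\tag{8}$$
Let $s_j$ be the minimum of $\tau$ on $z_j$, and delete an edge $e_j\in z_j$ with $\tau(e_j)=s_j$. Since $e_j$ lies on a cycle, the Betti number becomes $j-1$. We now bound the lengths and the scales of these cycles from below.

**Step D: the lengths.** We have $e_j\in z_j$, but $e_j\notin z_{j'}$ for $j'<j$, since these cycles are chosen after the deletion of $e_j$. So the $z_j$ are linearly independent in $H_1(X)$, where $X$ is the graph at the start of Step C, and by injectivity their classes in $H_1$ are independent. Take the $k$ shortest of the $z_j$. Their classes span dimension $k>\dim E_{k-1}$, so one of them has class outside $E_{k-1}$, and by (1) its length is at least $\lambda_k$. Hence the $k$-th smallest of $\ell(z_1),\dots,\ell(z_m)$ is at least $\lambda_k$, and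
$$\prod_{j=1}^m\ell(z_j)\ge\prod_{k=1}^m\lambda_k.\tag{9}$$

**Step E: the scales.** Fix $t\in T$. Deleting $e_j$ changes $X_t$ if and only if $s_j=\tau(e_j)\ge t$. In that case all edges of $z_j$ have $\tau\ge s_j\ge t$, so $z_j\subset X_t$ and $b_1(X_t)$ drops by exactly one. At the end the graph is a forest, so $b_1(X_t)=0$. Hence $\#\{j:s_j\ge t\}$ equals $b_1(X_t)$ at the start of Step C. Taking $t=t_{b-k+1}$ and using (7), at least $k$ of the $s_j$ are $\ge t_{b-k+1}$. So the $k$-th largest of $s_1,\dots,s_m$ is at least $t_{b-k+1}>\frac12\lambda_{b-k+1}$, and
$$\prod_{j=1}^ms_j\ge2^{-m}\prod_{k=1}^m\lambda_{b+1-k}.\tag{10}$$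

**Step F: combine.** All edges of $z_j$ have $\tau\ge s_j$, so $s_j\,\ell(z_j)\le w(z_j)$. By (9), (10), (8), then $m!\ge(m/e)^m$, then (5),
$$\prod_{k=1}^m\lambda_k\lambda_{b+1-k}\le2^m\prod_{j=1}^ms_j\,\ell(z_j)\le2^m\prod_{j=1}^m\frac{4\log(2j)\,W}{j}\le\frac{(8\log(2m)\,W)^m}{m!}\le\Big(8e\log(2m)\frac Wm\Big)^m$$
$$\le\Big(128e\,(1+\eta)\log(2m)(1+\log2b)\frac Am\Big)^m .$$
The construction depends on $\eta$, but the left side does not. Letting $\eta\to0$ proves Theorem A, and with it Corollary B: the conjecture holds with $c=50$. $\blacksquare$

The factor $1/m!$, which the separate treatment of scales could not produce, comes from (8): the $m$ cycles are drawn from a single graph of weight $W$, whatever their scales.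

## 7. The order $\log b$ is optimal

The proof above does not use this section. The *systole* of a surface is the length of a shortest noncontractible closed curve. Buser and Sarnak ("On the period matrix of a Riemann surface of large genus", Invent. Math. 117 (1994)) give a constant $c_0$ and closed orientable hyperbolic surfaces of genera $g\to\infty$ with systole at least $\frac43\log g-c_0$. Here $b=2g$ and $A=4\pi(g-1)<2\pi b$. A curve that is nontrivial mod 2 is noncontractible, so every member of a homology basis has length at least the systole. Since $A/b<2\pi$, for every homology basis and $g$ large,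
$$\prod_{i=1}^b\ell(\gamma_i)\ge\Big(\frac43\log g-c_0\Big)^b\ge\left(\frac{\frac43\log(b/2)-c_0}{\sqrt{2\pi}}\right)^b\left(\frac Ab\right)^{b/2}.$$
If $c$ is admissible in the conjecture, then $c\log b\ge\big(\frac43\log(b/2)-c_0\big)/\sqrt{2\pi}$ along this sequence. Dividing by $\log b$ and letting $g\to\infty$ gives $c\ge\frac4{3\sqrt{2\pi}}$. In the same way, $\log b$ cannot be replaced by a function that is $o(\log b)$. No claim is made that the constant $50$ is sharp.
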